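\title{Support varieties of tilting modules for $SL_N$: a proof of Cooper's conjecture}

\begin{abstract}
Let $G=SL_N$ over an algebraically closed field of characteristic $p>0$, and let $T(\lambda)$ be the indecomposable tilting module of highest weight $\lambda$. We prove Cooper's conjecture for every $N$, every prime $p$ and every dominant $\lambda$: the support variety of $T(\lambda)$ over the first Frobenius kernel is the closure of the nilpotent orbit of Jordan type $s(\lambda)^t$, where $s(\lambda)$ is the supremum of the types of the positive subroot systems on which $\langle\lambda+\rho,\alpha\rangle\ge p$. A character criterion gives an upper and a lower estimate for the support variety. Translation functors move $\lambda$ along crystal operators without changing either side of the formula, and they move it to a weight where the two estimates agree.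
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the result}

Let $\Bbbk$ be an algebraically closed field of characteristic $p>0$, with no further restriction on $p$. Let $N\ge1$ and let $G=SL_N$ over $\Bbbk$, defined over $\mathbb F_p$, with its torus of diagonal matrices. The root system is $\Phi=\{\epsilon_i-\epsilon_j: i\ne j\}$, with positive roots $\Phi^+=\{\epsilon_i-\epsilon_j:i<j\}$, simple roots $\epsilon_i-\epsilon_{i+1}$ and Weyl group $W=S_N$. Let $\rho$ be the half sum of the positive roots. We identify roots with coroots, so that $\langle\lambda+\rho,\alpha\rangle$ is the pairing with the coroot of $\alpha$.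

All modules are finite-dimensional and rational. A $G$-module is \emph{tilting} if it has a filtration whose subquotients are Weyl modules and a filtration whose subquotients are duals of Weyl modules. For each dominant weight $\lambda$ there is a unique indecomposable tilting module $T(\lambda)$ of highest weight $\lambda$.

Let $G_1$ be the first Frobenius kernel of $G$. The \emph{support variety} $V_{G_1}(M)$ of a $G_1$-module $M$ is the closed conical subvariety of the spectrum of $H^{\mathrm{ev}}(G_1,\Bbbk)$ cut out by the annihilator of $\operatorname{Ext}^*_{G_1}(M,M)$. Following Suslin--Friedlander--Bendel, it is identified with a closed subvariety of the restricted nullcone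
\[
\mathcal N_1=\{x\in\mathfrak{sl}_N: x^{[p]}=0\},
\]
where $x^{[p]}$ is the $p$-th power of the matrix $x$. It is $G$-stable when $M$ is a $G$-module. We use it only through the following description (Friedlander--Parshall, Suslin--Friedlander--Bendel):
\begin{equation}\label{eq:rank}
x\in V_{G_1}(M)\iff M\text{ is not projective over }\Bbbk[t]/(t^p),\text{ with $t$ acting as }x.
\end{equation}
For $x=0$ the right side says $M\ne0$. So $V_{G_1}(M)$ is the set of directions in which $M$ fails to be projective.

For a partition $\pi$ of $N$ let $\pi^t$ be its transpose and $\mathcal O_\pi$ the orbit of nilpotent matrices of Jordan type $\pi$. Partitions of $N$ are ordered by dominance: $\mu\le\pi$ if $\mu_1+\dots+\mu_k\le\pi_1+\dots+\pi_k$ for all $k$. This order is a lattice, so every finite set of partitions of $N$ has a least upper bound. The variety $\mathcal N_1$ is the union of the $\mathcal O_\mu$ with all parts of $\mu$ at most $p$, and for a $G$-module $M$ the variety $V_{G_1}(M)$ is a closed union of some of them. The problem is to say which ones occur for $M=T(\lambda)$.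

For a set $I$ of simple roots, the root subsystem $\Phi_I$ that it generates has type $A_{\pi_1-1}\times\dots\times A_{\pi_l-1}$ with $\pi_1\ge\dots\ge\pi_l\ge1$ and $\pi_1+\dots+\pi_l=N$, where $A_0$ is empty. A subset $\Psi\subseteq\Phi^+$ is a \emph{positive subroot system} if $\Psi=w(\Phi_I^+)$ for some $I$ and some $w\in W$; its type is $\pi(\Psi)=(\pi_1,\dots,\pi_l)$. For a dominant weight $\lambda$ put
\[
\Gamma_\lambda=\{\alpha\in\Phi^+:\langle\lambda+\rho,\alpha\rangle\ge p\},\qquad
s(\lambda)=\sup\{\pi(\Psi):\Psi\subseteq\Gamma_\lambda\text{ a positive subroot system}\}.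
\]

\begin{theorem}\label{thm:main}
For every prime $p$, every $N\ge1$ and every dominant weight $\lambda$ of $SL_N$,
\[
V_{G_1}(T(\lambda))=\overline{\mathcal O_{s(\lambda)^t}}.
\]
\end{theorem}

This statement is Cooper's conjecture; we take the problem from Hardesty's paper \cite{Hardesty}.

\subsection{Why this answer is natural}

\begin{example}\label{ex:sl2}
Let $N=2$. Dominant weights are integers $m\ge0$, with $\langle m+\rho,\alpha\rangle=m+1$, and $\mathcal N_1=\{0\}\cup\mathcal O_{(2)}$. Let $e\in\mathcal O_{(2)}$ be the upper triangular root vector. For $m\le p-1$ the simple module $L(m)$ has dimension $m+1$; it is both a Weyl module and the dual of one, so $T(m)=L(m)$, and $e$ acts on it with a single Jordan block.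

If $m\le p-2$, then $1\le\dim T(m)\le p-1$. Projective $\Bbbk[e]/(e^p)$-modules are free, so $T(m)$ is not projective and $V_{G_1}(T(m))=\overline{\mathcal O_{(2)}}$. Here $\Gamma_m=\emptyset$, $s(m)=(1,1)$ and $s(m)^t=(2)$.

If $m\ge p-1$, then $L(p-1)\otimes T(m-p+1)$ is tilting of highest weight $m$, so it has $T(m)$ as a direct summand. The Steinberg module $L(p-1)$ is free of rank one over $\Bbbk[e]/(e^p)$, hence the tensor product and its summand $T(m)$ are projective (see (F1) and (F5) in Section~\ref{sec:dots}), and $V_{G_1}(T(m))=\{0\}$. Here $\Gamma_m=\Phi^+$, $s(m)=(2)$ and $s(m)^t=(1,1)$.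
\end{example}

The two cases of the example are the two extremes for every $N$. If $\Gamma_\lambda=\Phi^+$, then $\lambda-(p-1)\rho$ is dominant and $T(\lambda)$ is a summand of $\mathrm{St}\otimes T(\lambda-(p-1)\rho)$. The Steinberg module $\mathrm{St}$ is projective over $G_1$, so the support variety is $\{0\}=\mathcal O_{(1^N)}$, and indeed $s(\lambda)=(N)$. If $\Gamma_\lambda=\emptyset$, then $s(\lambda)=(1^N)$, and Lemma~\ref{lem:lower}(b) shows that the support variety contains the regular orbit $\mathcal O_{(N)}$. In between, a subsystem $\Psi\subseteq\Gamma_\lambda$ is a part of the root system on which $\lambda$ looks like a weight of the first kind. The two extremes suggest that it forces the support variety into $\overline{\mathcal O_{\pi(\Psi)^t}}$. Transposition reverses the dominance order and $\mathcal O_\mu\subseteq\overline{\mathcal O_\pi}$ means $\mu\le\pi$, so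
\[
\mathcal O_\mu\subseteq\bigcap_\Psi\overline{\mathcal O_{\pi(\Psi)^t}}\iff\mu^t\ge\pi(\Psi)\text{ for all }\Psi\iff\mu^t\ge s(\lambda)\iff\mathcal O_\mu\subseteq\overline{\mathcal O_{s(\lambda)^t}}.
\]
Theorem~\ref{thm:main} thus says that each $\Psi$ does impose this constraint and that there are no others.

\subsection{Outline of the proof}

We encode $\lambda+\rho$ as a set $X$ of $N$ integers; $s(\lambda)$ then counts chains in $X$ with gaps at least $p$ (Section~\ref{sec:dots}). Restriction to a suitable $SL_2$ reduces membership of an orbit in the support variety to the positivity of one character value. This yields an upper estimate that depends on the residues of $X$ modulo $p$ and a lower estimate that depends on cutting $X$ into short pieces (Section~\ref{sec:estimates}). Neither is sharp in general. Section~\ref{sec:moves} introduces moves $\tilde e_r,\tilde f_r$ that shift one element of $X$ by one. They preserve the support variety (Section~\ref{sec:translation}, the representation-theoretic core of the paper) and the chain statistics (Section~\ref{sec:chains}). Section~\ref{sec:extremal}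 shows that the moves bring every $X$ to a set for which the two estimates meet.

\section{Dots, chains and standard facts}\label{sec:dots}

\subsection{Weights as sets of integers}

It is convenient to work with $GL_N$. Lift $\lambda$ to a dominant weight $(\lambda_1\ge\dots\ge\lambda_N)$ of $GL_N$ and put $x_i=\lambda_i+N-i$. Then $x_1>\dots>x_N$ and
\[
\langle\lambda+\rho,\epsilon_i-\epsilon_j\rangle=x_i-x_j .
\]
So dominant weights of $GL_N$ correspond to $N$-element subsets $X=\{x_1,\dots,x_N\}\subset\mathbb Z$, whose elements we call \emph{dots}. We write $\Delta_X$ and $T_X$ for the Weyl module and the indecomposable tilting module of $GL_N$. The module $T_X$ restricts to $T(\lambda)$ on $SL_N$. Adding $1$ to all dots means tensoring with $\det$ and does not change this restriction. For a tilting $GL_N$-module $T$ we write $\mathcal V(T)=V_{G_1}(T|_{SL_N})$, and we fix $x_\mu\in\mathcal O_\mu$.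

The usual order on weights becomes: $Y\le X$ if $X$ and $Y$ have the same sum and, for each $i$, the sum of the $i$ largest dots of $Y$ is at most that of $X$. The cases $i=1$ and $i=N-1$ give $Y\subset[\min X,\max X]$, so $\{Y:Y\le X\}$ is finite. If $Y<X$, then $y_i<x_i$ at the first index where the two differ, so the lexicographic order is a total order refining $\le$.

For $r\in\mathbb Z/p$ let $n_r(X)$ be the number of dots congruent to $r$. The vector $\mathbf n(X)=(n_r(X))_r$ is the \emph{content} of $X$, and $\nu(X)$ is the partition of $N$ obtained by sorting it. It has at most $p$ nonzero parts, and $\nu(X)^t_k=\#\{r:n_r(X)\ge k\}$.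

For $u,v\in\mathbb Z$ write $u\prec v$ if $v-u\ge p$. This is a strict partial order, and \emph{chains} and \emph{antichains} refer to it. A set $u_1<u_2<\cdots$ is a chain if consecutive gaps are at least $p$; a set is an antichain if its \emph{spread} $\max-\min$ is less than $p$. Let $d_k(X)$ be the largest size of a union of $k$ disjoint, possibly empty, chains in $X$.

\begin{lemma}\label{lem:s}
Let $X$ correspond to $\lambda$.
\begin{enumerate}
\item[(a)] $s(\lambda)$ is the supremum of the types (sorted lists of block sizes) of the partitions of $X$ into chains. We also denote it by $s(X)$.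
\item[(b)] If the sequence $\delta_k=d_k(X)-d_{k-1}(X)$, $k\ge1$, is a partition, then $s(X)=\delta$.
\item[(c)] $d_k(X)\ge\nu(X)_1+\dots+\nu(X)_k$ for all $k$, and $\nu(X)\le s(X)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $w(\Phi_I^+)\subseteq\Phi^+$, then $w(\Phi_I)=w(\Phi_I^+)\sqcup -w(\Phi_I^+)$ gives $w(\Phi_I^+)=w(\Phi_I)\cap\Phi^+$. Now $\Phi_I$ consists of the roots $\epsilon_i-\epsilon_j$ with $i,j$ in one block of a partition of $\{1,\dots,N\}$ into intervals, and $w(\Phi_I)$ is the same set for the image of this partition under $w$. Conversely, every set partition is the image of a partition into intervals under a permutation that is increasing on each interval. So the positive subroot systems are the sets $\{\epsilon_i-\epsilon_j:i<j\text{ in one block}\}$ for set partitions of $\{1,\dots,N\}$, and the type is the list of block sizes. Such a system lies in $\Gamma_\lambda$ if and only if $x_i-x_j\ge p$ for $i<j$ in one block, that is, if the blocks are chains of dots.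

(b) If $\pi$ is the type of a partition into chains, then $\pi_1+\dots+\pi_k\le d_k(X)$, so $\delta$ is an upper bound. Conversely, $k$ chains of total size $d_k(X)$ together with singletons form a partition into chains whose type has $k$-th partial sum at least $d_k(X)$. So every upper bound is $\ge\delta$.

(c) The residue classes of $X$ are disjoint chains, and they form a partition of type $\nu(X)$.
\end{proof}

\subsection{Standard facts}

Let $V$ be the natural $GL_N$-module.

\begin{enumerate}
\item[(F1)] Tilting modules are closed under tensor products and direct summands, and each is a direct sum of modules $T_X$. In a Weyl filtration of $T_X$ the factor $\Delta_X$ occurs once and all other factors $\Delta_Y$ have $Y<X$. If $\lambda$ is a weight of a tilting module $T$ and all weights of $T$ are $\le\lambda$, then $T(\lambda)$ is a summand of $T$: an indecomposable summand having the weight $\lambda$ has a highest weight that is both $\ge\lambda$ and $\le\lambda$. The modules $\Lambda^jV$ and $\det^{\pm1}$ are tilting, so each $T_X$ is a summand of a tensor product of modules $\Lambda^jV$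 and a power of $\det$.
\item[(F2)] The restriction of a tilting module to a Levi subgroup $GL_a\times GL_b$, $a+b=N$, is tilting. The indecomposable tilting modules of $GL_a\times GL_b$ are the outer tensor products $T_{X'}\boxtimes T_{X''}$.
\item[(F3)] (Linkage principle.) The highest weights of the composition factors of an indecomposable module all have the same content. Hence every module is canonically a direct sum $M=\bigoplus_{\mathbf n}M_{\mathbf n}$ over contents, there are no nonzero maps between modules of different contents, and all Weyl factors $\Delta_Y$ of $T_X$ have $\mathbf n(Y)=\mathbf n(X)$.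
\item[(F4)] $\Delta_X\otimes V$ has a filtration with factors $\Delta_{X'}$, each once, where $X'$ arises from $X$ by moving one dot $y$ to $y+1\notin X$. The same holds for $\Delta_X\otimes V^*$ with moves from $y+1$ to $y\notin X$.
\item[(F5)] If $M$ is projective over $\Bbbk[t]/(t^p)$, then so are its summands and all $M\otimes M'$, with $t$ acting by $t\otimes1+1\otimes t$. By \eqref{eq:rank}, a summand $M''$ of $M\otimes M'$ has $V_{G_1}(M'')\subseteq V_{G_1}(M)$.
\item[(F6)] $\mathcal O_\mu\subseteq\overline{\mathcal O_\pi}$ if and only if $\mu\le\pi$.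
\end{enumerate}

\section{A character criterion and two estimates}\label{sec:estimates}

By \eqref{eq:rank} we have to decide whether $T$ is projective over $\Bbbk[x_\mu]/(x_\mu^p)$. In general the character of a module does not decide this. For tilting modules it does, because $x_\mu$ lies in a subgroup $SL_2$ to which tilting modules restrict as tilting modules, and Example~\ref{ex:sl2} settles $SL_2$.

Let $\mu$ be a partition of $N$ with all parts at most $p$. Let $\phi_\mu:SL_2\to SL_N$ be the representation $\bigoplus_iL(\mu_i-1)$. Since $\mu_i\le p$, the element $d\phi_\mu(e)$ has Jordan type $\mu$, and we take it as $x_\mu$. Characters are Laurent polynomials with integer coefficients, so they can be evaluated at complex diagonal matrices. Let $\omega=e^{\pi\sqrt{-1}/p}$ and let $t_\mu$ be the diagonal matrix with blocks $(\omega^{\mu_i-1},\omega^{\mu_i-3},\dots,\omega^{1-\mu_i})$. Then $\operatorname{ch}T(t_\mu)$ is the value at $z=\omega$ of the character of $T|_{SL_2}$. Put $[m]=\sin(\pi m/p)/\sin(\pi/p)=(\omega^m-\omega^{-m})/(\omega-\omega^{-1})$, which is positive for $1\le m\le p-1$.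

\begin{lemma}[Character criterion]\label{lem:criterion}
Let $T$ be a tilting $GL_N$-module. Then $T|_{SL_2}$ (via $\phi_\mu$) is tilting, $\operatorname{ch}T(t_\mu)\ge0$, and $x_\mu\in\mathcal V(T)$ if and only if $\operatorname{ch}T(t_\mu)>0$.
\end{lemma}

\begin{proof}
Let $j\le m\le p$. If $j<p$, then $\Lambda^jL(m-1)$ is the summand of $L(m-1)^{\otimes j}$ cut out by the idempotent $\frac1{j!}\sum_w\operatorname{sgn}(w)w$. If $j=p$, then $m=p$ and $\Lambda^jL(m-1)$ is trivial. In both cases it is tilting. Hence $\Lambda^jV|_{SL_2}=\bigoplus\bigotimes_i\Lambda^{j_i}L(\mu_i-1)$, the sum over $j_1+j_2+\dots=j$, is tilting for all $j$. By (F1), $T|_{SL_2}=\bigoplus_mT(m)^{\oplus c_m}$.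

By Example~\ref{ex:sl2}, $T(m)$ is projective over $\Bbbk[e]/(e^p)$ if and only if $m\ge p-1$. If $m\le p-2$, its character $z^m+z^{m-2}+\dots+z^{-m}$ takes the value $[m+1]>0$ at $\omega$. If $m\ge p-1$, grade $T(m)$ by weights, so that $e$ has degree $2$. A projective graded module over the graded local ring $\Bbbk[e]/(e^p)$ is graded free, so the character is divisible by $1+z^2+\dots+z^{2(p-1)}=(z^{2p}-1)/(z^2-1)$, which vanishes at $\omega$. Therefore $\operatorname{ch}T(t_\mu)=\sum_{m\le p-2}c_m[m+1]\ge0$, and this is positive if and only if some nonprojective summand occurs.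
\end{proof}

We do not know the character of $T_X$. We know the contents of its Weyl factors, and we know one summand of its restriction to each Levi subgroup. The first gives an upper estimate, the second a lower one.

\begin{lemma}[Upper estimate]\label{lem:upper}
If $x_\mu\in\mathcal V(T_X)$, then $\mu\le\nu(X)^t$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:criterion} some Weyl factor $\Delta_Y$ of $T_X$ has $\operatorname{ch}\Delta_Y(t_\mu)\ne0$, and $\mathbf n(Y)=\mathbf n(X)$ by (F3). The entries of $t_\mu$ need not be distinct, so we deform before using Weyl's character formula. Let $\zeta=\omega^{-2}$, a primitive $p$-th root of unity, and let $t(z)$ be diagonal with blocks $(z_i\zeta^a)_{0\le a<\mu_i}$. Then $t_\mu=t(z)$ for $z_i=\omega^{\mu_i-1}$, so the Laurent polynomial $\operatorname{ch}\Delta_Y(t(z))$ in $z$ is nonzero. For generic $z$ the entries $t_1,\dots,t_N$ of $t(z)$ are distinct, because $\mu_i\le p$, and $\operatorname{ch}\Delta_Y(t(z))=\det(t_a^{y_j})/\det(t_a^{N-j})$. So the numerator is nonzero. Its Laplace expansion along the blocks of rows is a sum of terms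
\[
\pm\prod_iz_i^{\sum_{y\in Y_i}y}\det\bigl(\zeta^{ay}\bigr)_{0\le a<\mu_i,\ y\in Y_i},\qquad Y=\bigsqcup_iY_i,\quad|Y_i|=\mu_i .
\]
Each determinant is a Vandermonde determinant in the numbers $\zeta^y$, $y\in Y_i$, and vanishes unless the dots of $Y_i$ have distinct residues. So there is a decomposition in which every $Y_i$ has distinct residues. Then $Y_1\cup\dots\cup Y_k$ contains at most $\min(n_r,k)$ dots of residue $r$, and
\[
\mu_1+\dots+\mu_k\le\sum_r\min(n_r,k)=\nu(X)^t_1+\dots+\nu(X)^t_k.\qedhere
\]
\end{proof}

For partitions $\mu',\mu''$ let $\mu'\cup\mu''$ be the partition whose parts are those of $\mu'$ and those of $\mu''$.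

\begin{lemma}[Lower estimate]\label{lem:lower}
\leavevmode
\begin{enumerate}
\item[(a)] Let $X=X''\sqcup X'$ with $X',X''$ nonempty and $\max X''<\min X'$. If $x_{\mu'}\in\mathcal V(T_{X'})$ and $x_{\mu''}\in\mathcal V(T_{X''})$, then $x_{\mu'\cup\mu''}\in\mathcal V(T_X)$.
\item[(b)] If $X$ is an antichain, then $N\le p$ and $x_{(N)}\in\mathcal V(T_X)$.
\item[(c)] If $X=A_1\sqcup\dots\sqcup A_l$ with $\max A_i<\min A_{i+1}$ and all $A_i$ antichains, then $x_\mu\in\mathcal V(T_X)$, where $\mu$ is the sorted list of the $|A_i|$.
\end{enumerate}
\end{lemma}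

\begin{proof}
(a) Let $a=|X'|$, $b=|X''|$. By (F2), $T_X$ restricts to a sum of modules $T_{Y'}\boxtimes T_{Y''}$ over $GL_a\times GL_b$. Consider a summand having the weight $\lambda$ of $X$. Its highest weight is $\ge\lambda$ and is a weight of $T_X$, so it equals $\lambda$. The dots of $(\lambda_1,\dots,\lambda_a)$ for $GL_a$ are $\lambda_i+a-i=x_i-b$, and those of $(\lambda_{a+1},\dots,\lambda_N)$ for $GL_b$ are $\lambda_{a+j}+b-j=x_{a+j}$. So this summand is $(T_{X'}\otimes\det^{-b})\boxtimes T_{X''}$. Evaluate characters at $(t_{\mu'},t_{\mu''})$, which is conjugate to $t_{\mu'\cup\mu''}$ by a permutation matrix. As $\det t_{\mu'}=1$, Lemma~\ref{lem:criterion} shows that this summand contributes a positive number and that every other summand contributes a product of two nonnegative numbers. So $\operatorname{ch}T_X(t_{\mu'\cup\mu''})>0$.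

(b) The interval $[\min X,\max X]$ contains at most $p$ integers, which have distinct residues; so $N\le p$. A Weyl factor $\Delta_Y$ of $T_X$ has $Y$ in this interval and $\mathbf n(Y)=\mathbf n(X)$, so $Y=X$ and $T_X=\Delta_X$. The entries of $t_{(N)}$ are $t_a=\omega^{N+1-2a}$, and the Vandermonde formula gives
\[
\det(t_a^{x_j})=\prod_j\omega^{(1-N)x_j}\cdot\det\bigl((\omega^{2x_j})^{N-a}\bigr)=\prod_{i<j}\bigl(\omega^{x_i-x_j}-\omega^{x_j-x_i}\bigr).
\]
Dividing by the same expression for $x_j=N-j$, we get $\operatorname{ch}T_X(t_{(N)})=\prod_{i<j}[x_i-x_j]/[j-i]$. This is positive because $1\le j-i\le x_i-x_j\le p-1$.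

(c) Apply (a) repeatedly, using (b) for each $A_i$.
\end{proof}

By Lemma~\ref{lem:s}(c), $s(X)^t\le\nu(X)^t$, so the upper estimate matches the theorem exactly when $\nu(X)=s(X)$. This fails already for $N=2$: the set $\{0,p+1\}$ is a chain with two different residues. In the next example both estimates fail.

\begin{example}\label{ex:running}
Let $p=5$, $N=6$, $X=\{0,3,4,6,7,10\}$, so $\lambda=(5,3,3,2,2,0)$. The relations are $0\prec6$, $0\prec7$, $0\prec10$, $3\prec10$, $4\prec10$. There is no chain of three dots, and each chain of two dots contains $0$ or $10$. Hence $d_1,\dots,d_4=2,4,5,6$, $s(X)=(2,2,1,1)$, and the theorem predicts $\overline{\mathcal O_{(4,2)}}$. The residues are $0,3,4,1,2,0$, so $\nu(X)^t=(5,1)$, and the upper estimate gives only $\mathcal V(T_X)\subseteq\overline{\mathcal O_{(5,1)}}$. The only antichain with more than three dots is $\{3,4,6,7\}$. So the best cuts in Lemma~\ref{lem:lower}(c) are $\{0\},\{3,4,6,7\},\{10\}$ and $\{0,3,4\},\{6,7,10\}$, of types $(4,1,1)$ and $(3,3)$, both strictly below $(4,2)$.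
\end{example}

\section{Translation functors and crystal moves}\label{sec:moves}

To improve the estimates we change $X$ without changing $\mathcal V(T_X)$. By (F5), $\mathcal V(T_X)=\mathcal V(T_Y)$ as soon as $T_Y$ is a summand of $T_X\otimes V$ and $T_X$ is a summand of $T_Y\otimes V^*$. We need a supply of such pairs.

Fix $r\in\mathbb Z/p$, and let $\mathbf e_r$ be the standard basis vectors of $\mathbb Z^{\mathbb Z/p}$. For a module $M$ of content $\mathbf n$ put
\[
E_rM=(M\otimes V)_{\mathbf n-\mathbf e_r+\mathbf e_{r+1}},\qquad F_rM=(M\otimes V^*)_{\mathbf n+\mathbf e_r-\mathbf e_{r+1}},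
\]
and extend additively. These functors preserve the category $\mathcal T$ of tilting $GL_N$-modules. The vectors $\mathbf e_{r+1}-\mathbf e_r$ are distinct, so (F4) gives $T\otimes V=\bigoplus_rE_rT$ for $T\in\mathcal T$. The functors $E_r$ and $F_r$ are adjoint to each other on both sides. Indeed, $-\otimes V$ and $-\otimes V^*$ are, and for $M,M'$ of contents $\mathbf n,\mathbf n'$ both $\operatorname{Hom}(E_rM,M')$ and $\operatorname{Hom}(M,F_rM')$ equal $\operatorname{Hom}(M\otimes V,M')=\operatorname{Hom}(M,M'\otimes V^*)$ if $\mathbf n'=\mathbf n-\mathbf e_r+\mathbf e_{r+1}$ and vanish otherwise; the other adjunction is the same with $V$ and $V^*$ interchanged.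

Let $\mathbf K$ be the $\mathbb Q$-vector space with basis $\chi_X$, $X$ an $N$-subset of $\mathbb Z$, and with the symmetric form $\langle\ ,\ \rangle$ for which this basis is orthonormal. For $T\in\mathcal T$ let $[T]=\sum_Y(T:\Delta_Y)\chi_Y$, where $(T:\Delta_Y)$ is the multiplicity in a Weyl filtration. By (F1), $[T_X]=\chi_X+\sum_{Y<X}(\cdots)\chi_Y$, and the sets $\{Y\le X\}$ are finite, so the $[T_X]$ form a second basis of $\mathbf K$. The coefficient of $[T_Y]$ in $[T]$ is the multiplicity $(T:T_Y)$ of $T_Y$ as a summand of $T$. By (F4), $[E_rT]=E_r[T]$ and $[F_rT]=F_r[T]$, where $E_r\chi_X$ is the sum of the $\chi_{X'}$ with $X'$ obtained by moving a dot $y\equiv r$ to $y+1\notin X$, and $F_r\chi_X$ is the sum over the reverse moves. The operators $E_r$ and $F_r$ on $\mathbf K$ are adjoint for the form.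

\subsection*{Signatures}
The integers $y\equiv r$ are called \emph{levels}; the pairs $\{y,y+1\}$ are disjoint since $p\ge2$. A dot $y\in X$ with $y\equiv r$ is a \emph{minus-dot of level $y$}, and a dot $y+1\in X$ with $y\equiv r$ is a \emph{plus-dot of level $y$}. Scan the levels upward, and at each level read first the plus-dot, then the minus-dot, if present. This gives a word in $+$ and $-$, the \emph{$r$-signature} of $X$. Match $+$ as an opening and $-$ as a closing bracket: delete adjacent pairs $+-$ repeatedly, in any order, and call the two dots of a deleted pair matched. We use the following properties of brackets.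
\begin{enumerate}
\item[(B1)] A minus-dot is matched if and only if, when it is read, more plus-dots than matched minus-dots have been read before it, that is, if some earlier plus-dot is still open.
\item[(B2)] If a level has both dots, they are matched with each other.
\item[(B3)] No unmatched dot is read between two dots that are matched with each other, and the unmatched dots form a word $-^a+^b$.
\item[(B4)] Reversing the word and interchanging $+$ and $-$ preserves the matching.
\end{enumerate}
Write $a=a_r(X)$, $b=b_r(X)$, $\ell_r(X)=a+b$. Matched pairs contain one dot of each kind, so $b-a=n_{r+1}(X)-n_r(X)$.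

If $a>0$, let $\tilde e_rX$ be obtained by moving the highest unmatched minus-dot $y$ to $y+1$, which is not in $X$ by (B2). If $b>0$, let $\tilde f_rX$ be obtained by moving the lowest unmatched plus-dot $y+1$ to $y$. After such a move the same pairs can be deleted in the same order, and the remainder $-^{a-1}+^{b+1}$ or $-^{a+1}+^{b-1}$ contains no $+-$. So the moves keep the matched pairs and $\ell_r$, and they are inverse to each other. Two sets are \emph{equivalent} if they are connected by moves $\tilde e_r,\tilde f_r$, $r\in\mathbb Z/p$.

\begin{proposition}\label{prop:translation}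
If $Y=\tilde e_rX$, then $T_Y$ is a summand of $E_rT_X$ and $T_X$ is a summand of $F_rT_Y$. Consequently $\mathcal V(T_X)=\mathcal V(T_Y)$ for equivalent $X,Y$.
\end{proposition}

The last sentence follows from (F5). The proof of the first occupies Section~\ref{sec:translation}.

\begin{example}\label{ex:N2}
Let $N=2$, $r=0$, and consider the four sets with one dot at each of the levels $0$ and $p$, named by their signatures:
\[
--=\{0,p\},\qquad -+=\{0,p+1\},\qquad +-=\{1,p\},\qquad ++=\{1,p+1\}.
\]
The tilting modules restrict to $T(p-1),T(p),T(p-2),T(p-1)$ on $SL_2$, so $[T_X]=\chi_X$ except possibly for $X=-+$. The tilting modules $F_0T_{++}$ and $E_0T_{--}$ have class $\chi_{-+}+\chi_{+-}$ and contain $T_{-+}$. We cannot have $[T_{-+}]=\chi_{-+}$, since the character value at $\omega$ would be $[p+1]=-1$, against Lemma~\ref{lem:criterion}. So $F_0T_{++}\cong E_0T_{--}\cong T_{-+}$, and $E_0[T_{-+}]=2\chi_{++}$, $F_0[T_{-+}]=2\chi_{--}$. This is Proposition~\ref{prop:translation} for the string $--\,\to\,-+\,\to\,++$. The matched set $+-$ shows that the bracket rule is needed: $E_0T_{+-}\cong T_{++}$,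 but $T_{+-}$ is not a summand of $F_0T_{++}$, and the support varieties differ.

The span of the four $\chi_X$ is the $\mathfrak{sl}_2$-module $\mathbb Q^2\otimes\mathbb Q^2$. Its three-dimensional component has the basis $[T_{--}],[T_{-+}],[T_{++}]$, the classes with $\ell_0=2$. Proposition~\ref{prop:span} generalizes this observation, and Proposition~\ref{prop:translation} is deduced from it.
\end{example}

\begin{example}\label{ex:running2}
We finish Example~\ref{ex:running}. The $0$-signature of $X=\{0,3,4,6,7,10\}$ is $-+-$ (dots $0,6,10$), so $\tilde e_0$ moves $0$ to $1$. The $4$-signature of $\{1,3,4,6,7,10\}$ is $-+$ (dots $4,10$), so $\tilde e_4$ moves $4$ to $5$. The $1$-signature of $\{1,3,5,6,7,10\}$ is $-+-$ (dots $1,7,6$), so $\tilde e_1$ moves $1$ to $2$. The result $X'=\{2,3,5,6,7,10\}$ has residues $2,3,0,1,2,0$, so $\nu(X')^t=(4,2)$, and it can be cut into the antichains $\{2,3,5,6\},\{7,10\}$. Both estimates give $(4,2)$, and $\mathcal V(T_X)=\mathcal V(T_{X'})=\overline{\mathcal O_{(4,2)}}$. The second move improved the upper estimate and the third the lower one. Section~\ref{sec:extremal}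 does both systematically.
\end{example}

\section{Proof of Proposition~\ref{prop:translation}}\label{sec:translation}

Fix $r$ and drop it from the notation. The operators $E,F$ make $\mathbf K$ an $\mathfrak{sl}_2$-module. The plan is to show that the filtration of $\mathbf K$ by highest weights is compatible with the basis $[T_X]$. On the subquotients, $E$ and $F$ are inverse to each other up to a scalar and have nonnegative matrices, which forces them to permute the basis up to scalars; a triangularity argument identifies the permutation with $\tilde e$.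

\subsection{The $\mathfrak{sl}_2$-module $\mathbf K$}\label{ss:linear}

Let $\operatorname{wt}(X)=n_{r+1}(X)-n_r(X)$ and $H\chi_X=\operatorname{wt}(X)\chi_X$; by (F3) also $H[T_X]=\operatorname{wt}(X)[T_X]$. The \emph{frame} of $X$ consists of its dots of residues other than $r,r+1$, the set of levels with two dots, and the set of levels with exactly one dot. If the last set has $m$ elements, the sets with this frame correspond to the words in $\{+,-\}^m$, read upward. By (B2) the matching in the word is the matching in $X$ with the doubly occupied levels removed. The span $\mathbf W$ of these $\chi_X$ is stable under $E,F,H$ and is identified with the $\mathfrak{sl}_2$-module $(\mathbb Q^2)^{\otimes m}$, where $\mathbb Q^2$ has the basis $v_+,v_-$ with $Ev_-=v_+$, $Fv_+=v_-$. So $\mathbf K$, the direct sum of the $\mathbf W$, is an $\mathfrak{sl}_2$-module with $[E,F]=H$, and $E^{N+1}=F^{N+1}=0$.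

Let $\mathbf K_{\ge k}$, $\mathbf K_{>k}$, $\mathbf K_{\le k}$, $\mathbf K_{<k}$ be the sums of the isotypic components with highest weights in the indicated range, and let $\mathbf K^m$ be the weight space of weight $m$. The Casimir operator $EF+FE+\frac12H^2$ is self-adjoint and acts on the component of highest weight $j$ by $\frac12j(j+2)$. So different isotypic components are orthogonal.

For a set $X$ let $\psi_X\in\mathbf W$ be the tensor with $v_+\otimes v_--v_-\otimes v_+$ at each matched pair of positions (lower position first) and the letters of $X$ at the unmatched positions. The \emph{leading term} of $0\ne f\in\mathbf K$ is the lexicographically largest $X$ such that $\chi_X$ occurs in $f$.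

\begin{lemma}\label{lem:linear}
Let $\ell(X)=k$.
\begin{enumerate}
\item[(a)] $\psi_X=\chi_X+\sum_{Y>X}(\cdots)\chi_Y$ and $\psi_X\in\mathbf K_{\le k}$.
\item[(b)] If $a(X)>0$, then $E\psi_X\equiv a(X)\psi_{\tilde eX}$ modulo $\mathbf K_{<k}$.
\item[(c)] For every $j$, the set of leading terms of nonzero elements of $\mathbf K_{\ge j}$ is $\{Y:\ell(Y)\ge j\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The other terms of $\psi_X$ arise by changing some matched pairs $+-$ into $-+$. One such change, at levels $y<y'$, moves the dot $y+1$ down to $y$ and the higher dot $y'$ up to $y'+1$. No dot is overtaken, so this adds a positive root to the weight. The vector $v_+\otimes v_--v_-\otimes v_+$ is invariant, so $\psi_X$ lies in a submodule $\mathbf W'\cong(\mathbb Q^2)^{\otimes k}$ of $\mathbf W$, which has highest weights at most $k$.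

(b) In $\mathbf W'$ the vector $\psi_X$ is the word $-^a+^b$ and $\psi_{\tilde eX}$ is the word $-^{a-1}+^{b+1}$. Also $E\psi_X$ is a sum of $a$ words with $a-1$ letters $-$. The highest weight $k$ occurs once in $(\mathbb Q^2)^{\otimes k}$, so the kernel of the map onto the irreducible module $\operatorname{Sym}^k\mathbb Q^2$ has only highest weights less than $k$. Modulo this kernel, all arrangements of the same letters coincide.

(c) Let $0\ne f\in\mathbf K_{\ge j}$ have leading term $Y$. By (a), $\langle f,\psi_Y\rangle$ is the coefficient of $\chi_Y$ in $f$, which is nonzero. If $\ell(Y)<j$, then $\psi_Y\in\mathbf K_{<j}$ would be orthogonal to $f$. So $\ell(Y)\ge j$. For the converse we count inside one $\mathbf W$. Let $P_i$ be the number of matchings (sets of matched pairs of positions) with $i$ unmatched positions that arise from words. Since $\tilde e,\tilde f$ keep the matching, each arises from exactly $i+1$ words, one of each weight $-i,-i+2,\dots,i$. Hence $\dim\mathbf W^{i}=P_i+P_{i+2}+\cdots$, and $P_i=\dim\mathbf W^{i}-\dim\mathbf W^{i+2}$ is the multiplicity of the irreducible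 module of highest weight $i$. So $\dim(\mathbf W\cap\mathbf K_{\ge j})=\sum_{i\ge j}(i+1)P_i$ is the number of words with $\ell\ge j$. A subspace has as many leading terms as its dimension, so all these words occur.
\end{proof}

\begin{proposition}\label{prop:span}
For every $k$, the classes $[T_Y]$ with $\ell(Y)\ge k$ form a basis of $\mathbf K_{\ge k}$.
\end{proposition}

It suffices to show that $\mathbf K_{\ge k}$ is spanned by the $[T_Y]$, $Y\in\mathcal J$, for some set $\mathcal J$. Indeed, $[T_Y]$ has leading term $Y$, so the leading terms of such a span are the elements of $\mathcal J$, and Lemma~\ref{lem:linear}(c) determines $\mathcal J$.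

The difficulty is the following. A weight space of $\mathbf K_{\ge k}$ is an image $F^i\mathbf K^k$, spanned by the classes $[F^iT_X]$. We must show that the class of each \emph{summand} of $F^iT_X$ lies in this image. Nothing in the linear algebra of $\mathbf K$ excludes that two summands always occur together. To separate them we use natural endomorphisms of the functors $E^n$, which form a degenerate affine Hecke algebra.

\subsection{The Hecke action on $E^n$}\label{ss:hecke}

Let $e_{ij}$ be the matrix units of $\mathfrak{gl}_N$. For a module $M$ let $\Omega_M=\sum_{i,j}e_{ij}\otimes e_{ji}$ act on $M\otimes V$.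

\begin{lemma}\label{lem:omega}
$\Omega_M$ is a $GL_N$-endomorphism of $M\otimes V$, natural in $M$. For $T\in\mathcal T$, the summand $ET=E_rT$ is the generalized eigenspace of $\Omega_T$ for the eigenvalue $c=r-N+1\in\mathbb F_p$.
\end{lemma}

\begin{proof}
We write $\Omega$ in terms of a Casimir element, chosen so that no division by $2$ is needed. In the enveloping algebra of $\mathfrak{gl}_N(\mathbb Q)$ put
\[
C=\tfrac12\sum_{i,j}e_{ij}e_{ji}-\tfrac N2\sum_ie_{ii}=\sum_{i<j}e_{ji}e_{ij}+\sum_i\binom{e_{ii}}2+\sum_i(1-i)e_{ii};
\]
the equality follows from $e_{ij}e_{ji}=e_{ji}e_{ij}+e_{ii}-e_{jj}$ and $\sum_{i<j}(e_{ii}-e_{jj})=\sum_i(N+1-2i)e_{ii}$. The first form shows that $C$ is central and that the coproduct of $C$ is $C\otimes1+1\otimes C+\sum_{i,j}e_{ij}\otimes e_{ji}$. The second form shows that $C$ lies in the integral distribution algebra, which is generated by the $e_{ij}^m/m!$ $(i\ne j)$ and the $\binom{e_{ii}}m$. So $C$ acts on every $GL_N$-module over $\Bbbk$ by a natural endomorphism, and $\Omega_M=C|_{M\otimes V}-C\otimes1-1\otimes C$. This proves the first claim.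

On the Weyl module of highest weight $\lambda$, which is generated by a vector killed by the $e_{ij}$ with $i<j$, the element $C$ acts by $\gamma(\lambda)=\sum_i\binom{\lambda_i}2+\sum_i(1-i)\lambda_i$. On $V$ it acts by $\gamma(\epsilon_1)=0$. So on the factor of highest weight $\lambda+\epsilon_i$ of $\Delta_X\otimes V$, which corresponds to moving the dot $x_i$, the operator $\Omega$ acts by $\gamma(\lambda+\epsilon_i)-\gamma(\lambda)=\lambda_i+1-i=x_i-N+1$. Let $T$ have content $\mathbf n$. By naturality $\Omega_T$ preserves the filtration of $T\otimes V$ induced by a Weyl filtration of $T$. So its generalized eigenspace for $r'-N+1$, $r'\in\mathbb F_p$, is filtered by Weyl modules of content $\mathbf n-\mathbf e_{r'}+\mathbf e_{r'+1}$ and lies in $E_{r'}T$. Both families of subspaces have the direct sum $T\otimes V$, so they coincide.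
\end{proof}

The \emph{degenerate affine Hecke algebra} $\mathcal H_n$ is the $\Bbbk$-algebra generated by commuting elements $\xi_1,\dots,\xi_n$ and elements $\tau_1,\dots,\tau_{n-1}$ satisfying the Coxeter relations of $S_n$, subject to
\begin{equation}\label{eq:hecke}
\tau_i\xi_i=\xi_{i+1}\tau_i-1,\qquad\tau_i\xi_j=\xi_j\tau_i\quad(j\ne i,i+1).
\end{equation}
Multiplying the first relation by $\tau_i$ on both sides gives $\xi_i\tau_i=\tau_i\xi_{i+1}-1$.

\begin{lemma}\label{lem:action}
$\mathcal H_n$ acts on the functor $E^n:\mathcal T\to\mathcal T$ by natural endomorphisms. Each $\xi_i$ is nilpotent on each $E^nT$. For $n\le d$, the action of $\xi_i\in\mathcal H_n$ on $E^n(E^{d-n}T)$ is the action of $\xi_{d-n+i}\in\mathcal H_d$ on $E^dT$.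
\end{lemma}

\begin{proof}
On $T\otimes V^{\otimes n}$ let $\Omega_i=\Omega_{T\otimes V^{\otimes(i-1)}}\otimes1$, and let $\tau_i$ interchange the $i$-th and $(i+1)$-st factors $V$. For $i<j$, naturality of $\Omega_M$ in $M=T\otimes V^{\otimes(j-1)}$ shows that $\Omega_j$ commutes with $\Omega_i$, and with $\tau_i$ if $j>i+1$. For $j<i$, $\Omega_j$ and $\tau_i$ act on different factors. On $V\otimes V$ the operator $\sum e_{kl}\otimes e_{lk}$ is the flip. Since $e_{kl}$ acts on $M\otimes V$ by $e_{kl}\otimes1+1\otimes e_{kl}$, we get $\Omega_{i+1}=\tau_i\Omega_i\tau_i+\tau_i$, that is,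
\[
\tau_i\Omega_i=\Omega_{i+1}\tau_i-1,\qquad\tau_i\Omega_{i+1}=\Omega_i\tau_i+1 .
\]
So $\xi_i=\Omega_i-c$ and $\tau_i$ satisfy \eqref{eq:hecke}. By Lemma~\ref{lem:omega} and induction on $n$, $E^nT$ is the subspace on which all $\xi_i$ are nilpotent. It remains to see that $\tau_i$ preserves it. Adding the two displayed relations shows that $\tau_i$ commutes with $\xi_i+\xi_{i+1}$, and
\[
\tau_i\xi_i\xi_{i+1}=(\xi_{i+1}\tau_i-1)\xi_{i+1}=\xi_{i+1}(\xi_i\tau_i+1)-\xi_{i+1}=\xi_i\xi_{i+1}\tau_i .
\]
Two scalars with sum $0$ and product $0$ are both $0$. So $E^nT$ is also the subspace on which $\xi_i+\xi_{i+1}$, $\xi_i\xi_{i+1}$ and the $\xi_j$ with $j\ne i,i+1$ are nilpotent, and $\tau_i$ commutes with these operators. The last claim is naturality of $\Omega$ for the inclusion $E^{d-n}T\otimes V^{\otimes(i-1)}\subseteq T\otimes V^{\otimes(d-n+i-1)}$.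
\end{proof}

\subsection{Nilpotent quotients of $\mathcal H_n$}\label{ss:quotients}

Let $P_n=\Bbbk[\xi_1,\dots,\xi_n]$ with $\deg\xi_i=1$, let $Z_n=P_n^{S_n}$, and let $\mathfrak n_n\subset Z_n$ be the maximal ideal of symmetric polynomials without constant term. Let $s_i$ interchange $\xi_i,\xi_{i+1}$ and put $\partial_if=(f-s_if)/(\xi_i-\xi_{i+1})$. We recall standard facts, valid over any field; flag varieties and Grassmannians are taken over $\mathbb C$, with cohomology in $\Bbbk$.
\begin{enumerate}
\item[(H1)] $\mathcal H_n$ is a free left $P_n$-module with basis $S_n$, and $P_n$ is a free $Z_n$-module of rank $n!$.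
\item[(H2)] $P_n/\mathfrak n_nP_n=H^*(Fl_n;\Bbbk)$. Its top degree is $\binom n2$, the top component is one-dimensional, and multiplication into it is a perfect pairing (Poincar\'e duality).
\item[(H3)] The product $\partial_{w_0}$ of the $\partial_i$ along a reduced word for the longest element is a $Z_n$-linear map $P_n\to Z_n$ of degree $-\binom n2$, and $\partial_{w_0}(\xi_1^{n-1}\xi_2^{n-2}\cdots\xi_{n-1})=1$.
\item[(H4)] For $n\le d$, the algebra $H^*(Gr(n,d);\Bbbk)$ has dimension $\binom dn$, satisfies Poincar\'e duality, is generated by the Chern classes of the tautological bundle, and injects into $H^*(Fl_d;\Bbbk)$, the Chern classes going to $\pm$ the elementary symmetric polynomials in $\xi_1,\dots,\xi_n$.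
\end{enumerate}
Let $A_{n,d}$ be the image in $P_d/\mathfrak n_dP_d$ of the symmetric polynomials in $\xi_{d-n+1},\dots,\xi_d$. As $S_d$ acts on $P_d/\mathfrak n_dP_d$ by algebra automorphisms, (H4) gives $A_{n,d}\cong H^*(Gr(n,d);\Bbbk)$. This is a commutative local algebra of dimension $\binom dn$. Its socle, the annihilator of the maximal ideal, is one-dimensional: it is graded, and by Poincar\'e duality a nonzero homogeneous element below the top degree is not killed by all elements of positive degree. For example, $A_{1,2}=\Bbbk[\xi]/(\xi^2)$.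

In $\mathcal H_n$ we have $\tau_if=(s_if)\tau_i-\partial_if$ for $f\in P_n$. This holds for the generators by \eqref{eq:hecke}, and it passes to products because $\partial_i(fg)=(\partial_if)g+(s_if)\partial_ig$. So $Z_n$ is central. By (H1) the module induced from the trivial module of $\Bbbk S_n$ is $P_n$, with $\tau_i$ acting as $s_i-\partial_i$. As $s_i=1-(\xi_i-\xi_{i+1})\partial_i$, on $P_n$ we have
\begin{equation}\label{eq:tau}
\tau_i-1=-(1+\xi_i-\xi_{i+1})\partial_i .
\end{equation}

\begin{lemma}\label{lem:quotient}
Let $\mathcal H_n\to R$ be a homomorphism to a nonzero $\Bbbk$-algebra under which all $\xi_i$ become nilpotent, and let $I$ be the kernel of $Z_n\to R$. Then the image of $\mathcal H_n$ is isomorphic to the matrix algebra $M_{n!}(Z_n/I)$, and every $f\in P_n$ that maps to zero lies in $\mathfrak n_nP_n$.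
\end{lemma}

\begin{proof}
Write $\mathfrak n=\mathfrak n_n$. Monomials of large degree map to zero, so $\mathfrak n^e$ maps to zero for some $e\ge1$. Put $\bar Z=Z_n/\mathfrak n^e$, a finite-dimensional local algebra, and $\bar P=P_n/\mathfrak n^eP_n$, a free $\bar Z$-module of rank $n!$ and an $\mathcal H_n$-module. We claim that $\mathcal H_n/\mathfrak n^e\mathcal H_n\to\operatorname{End}_{\bar Z}(\bar P)$ is an isomorphism. By (H1) both sides are free of rank $(n!)^2$ over $\bar Z$, so surjectivity suffices.

Consider the $\bar Z$-valued form $(f,g)=\partial_{w_0}(fg)$ on $\bar P$. By (H3), $\partial_{w_0}$ induces on $P_n/\mathfrak nP_n$ a linear functional that vanishes below the top degree and is nonzero on the top degree. By (H2) the form is therefore perfect modulo $\mathfrak n$. Its Gram determinant is then a unit of the local ring $\bar Z$, so the form is perfect. Hence every $\bar Z$-linear map $\bar P\to\bar Z$ is $f\mapsto\partial_{w_0}(hf)$ for some $h$, and every endomorphism of $\bar P$ is a sum of maps $f\mapsto g\,\partial_{w_0}(hf)$. So the $\xi_i$ and $\partial_i$ generate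 $\operatorname{End}_{\bar Z}(\bar P)$. Expanding $\prod_j(\xi_i-\xi_j)=0$ gives $\xi_i^n\in\mathfrak nP_n$, so the $\xi_i$ are nilpotent on $\bar P$, and $1+\xi_i-\xi_{i+1}$ has an inverse that is a polynomial in the $\xi$'s. By \eqref{eq:tau} the $\partial_i$ lie in the image of $\mathcal H_n$. This proves the claim.

So the homomorphism factors through $\operatorname{End}_{\bar Z}(\bar P)\cong M_{n!}(\bar Z)$, with $Z_n$ going to the scalars. The two-sided ideals of a matrix algebra over a commutative ring are generated by ideals of scalars, so the kernel is $I\cdot\operatorname{End}_{\bar Z}(\bar P)$ and the image is $M_{n!}(Z_n/I)$. Since $R\ne0$, $I/\mathfrak n^e$ is a proper ideal of the local ring $\bar Z$, so $I\subseteq\mathfrak n$. If $f\in P_n$ maps to zero, multiplication by $f$ lies in $I\cdot\operatorname{End}_{\bar Z}(\bar P)$; applying it to $1$ gives $f\in IP_n+\mathfrak n^eP_n\subseteq\mathfrak nP_n$.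
\end{proof}

\subsection{Functors on the category of tilting modules}\label{ss:functors}

The category $\mathcal T$ is not abelian, and multiplicities of summands are awkward to control in it. We pass to an abelian category in which each $T_Y$ has a simple object that counts $(T:T_Y)$.

Let $\mathcal D$ be the category of $\Bbbk$-linear functors $M$ from $\mathcal T^{\mathrm{op}}$ to finite-dimensional vector spaces. It is abelian, with kernels and cokernels computed on each $T$. Let $\underline{\dim}\,M\in\mathbf K^*$ be the linear functional with $[T]\mapsto\dim M(T)$. Put $\mathcal P_Y=\operatorname{Hom}(-,T_Y)$; by Yoneda's lemma $\operatorname{Hom}_{\mathcal D}(\mathcal P_Y,M)=M(T_Y)$. The maps $g:T\to T_Y$ such that $gg'$ lies in the radical of the local algebra $\operatorname{End}(T_Y)$ for all $g':T_Y\to T$ form a subfunctor $\operatorname{rad}_Y$. It contains every proper subfunctor: if a subfunctor contains $g$ with $gg'$ invertible, it contains the identity of $T_Y$, which generates $\mathcal P_Y$. So $L_Y=\mathcal P_Y/\operatorname{rad}_Y$ is simple and is a quotient of every nonzero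 quotient of $\mathcal P_Y$. For $X\ne Y$ no map $T_X\to T_Y$ has a right inverse, so $L_Y(T_X)=0$, and $L_Y(T_Y)=\Bbbk$ because $\Bbbk$ is algebraically closed. Thus $\operatorname{End}(L_Y)=\Bbbk$ and
\begin{equation}\label{eq:mult}
\dim L_Y(T)=(T:T_Y).
\end{equation}

For $M\in\mathcal D$ write $ME=M\circ E$ and $MF=M\circ F$. The functors $M\mapsto ME$ and $M\mapsto MF$ are exact, and $\underline{\dim}(ME)=\underline{\dim}\,M\circ E$, $\underline{\dim}(MF)=\underline{\dim}\,M\circ F$. Applying $M$ to the unit $1\to FE$ and the counit $EF\to1$ gives maps $MFE\to M$ and $M\to MEF$ that satisfy the triangle identities, and the same holds with $E,F$ interchanged. So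
\begin{equation}\label{eq:adj}
\operatorname{Hom}(ME,M')=\operatorname{Hom}(M,M'F),\qquad\operatorname{Hom}(MF,M')=\operatorname{Hom}(M,M'E).
\end{equation}
Let the generators $x=\xi_i,\tau_i$ of $\mathcal H_n$ act on $(ME^n)(T)=M(E^nT)$ by $M(x)$. As $M$ is contravariant, products are reversed. The Coxeter and commutation relations are invariant under reversal, and $M(\tau_i)M(\xi_i)=M(\xi_i\tau_i)=M(\tau_i\xi_{i+1}-1)=M(\xi_{i+1})M(\tau_i)-1$. So we obtain a homomorphism $\mathcal H_n\to\operatorname{End}_{\mathcal D}(ME^n)$.

\begin{lemma}\label{lem:highest}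
Let $S=L_X$ satisfy $SF=0$, and let $d=\operatorname{wt}(X)$. Then $d\ge0$ and
\begin{equation}\label{eq:dimension}
\underline{\dim}(SE^nF^n)=(n!)^2\tbinom dn\,\underline{\dim}\,S\qquad(n\ge0),
\end{equation}
which is zero for $n>d$. For $n\le d$ there is $Q\in\mathcal D$ with $SE^n\cong Q^{\oplus n!}$ and $\operatorname{End}(Q)\cong A_{n,d}$.
\end{lemma}

\begin{proof}
Let $\varphi=\underline{\dim}\,S$, so $\varphi F=0$ and $\varphi H=d\varphi$. From $E^jF=FE^j+j(H-j+1)E^{j-1}$ we get $\varphi E^jF=j(d-j+1)\varphi E^{j-1}$, hence $\varphi E^nF^n=\prod_{j=1}^nj(d-j+1)\cdot\varphi$. For $n=1$, evaluation at $[T_X]$ gives $d=\dim(SEF)(T_X)\ge0$. The product equals $(n!)^2\binom dn$.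

Let $n\le d$ and $G_n=SE^n$. We bound $\dim\operatorname{End}(G_n)$ from above by adjunction and from below by the Hecke action. By \eqref{eq:adj}, and since $S$ is a quotient of $\mathcal P_X$,
\[
\operatorname{End}(G_n)=\operatorname{Hom}(S,SE^nF^n)\subseteq\operatorname{Hom}(\mathcal P_X,SE^nF^n)=(SE^nF^n)(T_X),
\]
so $\dim\operatorname{End}(G_n)\le(n!)^2\binom dn$. In particular $\xi_i\in\operatorname{End}(G_n)$ has a minimal polynomial $t^ug(t)$ with $g(0)\ne0$. On each $G_n(T)$ the operator $\xi_i$ is nilpotent by Lemma~\ref{lem:action}, so $g(\xi_i)$ is invertible and $\xi_i^u=0$. Thus $\xi_i$ is nilpotent in $\operatorname{End}(G_n)$. Next, $G_d\ne0$ by \eqref{eq:dimension} for $n=d$, and $G_d=G_nE^{d-n}$, so $G_n\ne0$. By Lemma~\ref{lem:quotient} the image of $\mathcal H_n$ in $\operatorname{End}(G_n)$ is $M_{n!}(Z_n/I_n)$, where $I_n\subset Z_n$ is the annihilator of $G_n$.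

Let $f\in I_n$. Then $f$ acts by zero on $G_n(E^{d-n}T)=G_d(T)$ for all $T$, and by Lemma~\ref{lem:action} this is the action of $f(\xi_{d-n+1},\dots,\xi_d)\in P_d$ on $G_d$. Lemma~\ref{lem:quotient} for $\mathcal H_d$ gives $f(\xi_{d-n+1},\dots,\xi_d)\in\mathfrak n_dP_d$. So $Z_n/I_n$ surjects onto $A_{n,d}$, and
\[
(n!)^2\tbinom dn\le(n!)^2\dim(Z_n/I_n)\le\dim\operatorname{End}(G_n)\le(n!)^2\tbinom dn .
\]
Hence $\operatorname{End}(G_n)\cong M_{n!}(A_{n,d})$. Let $Q$ be the image of the first diagonal matrix unit.
\end{proof}

Define the \emph{depth} $\operatorname{dp}(Y)=\max\{n:L_YF^n\ne0\}\le N$. By \eqref{eq:mult}, it is the largest $n$ such that $T_Y$ is a summand of some $F^nT_X$. The next lemma is the separation we need: at its own depth, $T_Y$ comes from a single $X$, and it shares this $X$ with no other $Y$ of the same depth.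

\begin{lemma}\label{lem:private}
Let $n=\operatorname{dp}(Y)$. Then $L_YF^n$ is nonzero on $T_X$ for exactly one $X$, denoted $X_Y$. If $\operatorname{dp}(Y_1)=\operatorname{dp}(Y_2)$ and $X_{Y_1}=X_{Y_2}$, then $Y_1=Y_2$.
\end{lemma}

\begin{proof}
Let $L=L_Y$ and $M=LF^n\ne0$. First we find a simple quotient of $M$. By exactness, $M$ is a quotient of $\mathcal P_YF^n=\operatorname{Hom}(F^n-,T_Y)=\operatorname{Hom}(-,E^nT_Y)$, a finite sum of functors $\mathcal P_{X'}$. Write $M$ as a quotient of $\mathcal P_{X_1}\oplus\dots\oplus\mathcal P_{X_m}$ with $m$ minimal. The quotient of $M$ by the images of the summands with index $\ge2$ is a nonzero quotient of $\mathcal P_{X_1}$. So $M$ has the quotient $S=L_X$, $X=X_1$. As $MF=0$, exactness gives $SF=0$, and Lemma~\ref{lem:highest} applies with $d=\operatorname{wt}(X)$.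

By \eqref{eq:adj}, $\operatorname{Hom}(L,SE^n)=\operatorname{Hom}(M,S)\ne0$, so the simple functor $L$ embeds in $SE^n$ and $M$ embeds in $SE^nF^n$. By \eqref{eq:dimension}, $n\le d$ and $M(T_{X'})=0$ for $X'\ne X$. This proves the first claim. The radical of $\operatorname{End}(T_X)$ is nilpotent, so it kills some $0\ne u\in M(T_X)$. The map $\mathcal P_X\to M$ defined by $u$ vanishes on $\operatorname{rad}_X(T_X)$ by the choice of $u$, and on $\operatorname{rad}_X(T_{X'})$ because $M(T_{X'})=0$. So it induces a nonzero map $S\to M$, and $\operatorname{Hom}(SE^n,L)=\operatorname{Hom}(S,M)\ne0$.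

Thus $L$ is both a subobject and a quotient of $SE^n\cong Q^{\oplus n!}$, hence of $Q$. The composition $Q\twoheadrightarrow L\hookrightarrow Q$ is a nonzero element $a_Y\in A_{n,d}$ with image $a_YQ\cong L$. An element $b$ of the maximal ideal commutes with $a_Y$, so it preserves $a_YQ$ and acts on it by a scalar. It is nilpotent, so the scalar is $0$ and $ba_Y=0$. Hence $a_Y$ spans the socle of $A_{n,d}$. If $Y_1,Y_2$ have the same $n$ and $X$, then $a_{Y_1},a_{Y_2}$ are proportional, and $L_{Y_1}\cong a_{Y_1}Q=a_{Y_2}Q\cong L_{Y_2}$.
\end{proof}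

\begin{proof}[Proof of Proposition~\ref{prop:span}]
We show that each weight space $\mathbf K_{\ge k}^m=\mathbf K_{\ge k}\cap\mathbf K^m$ is spanned by classes $[T_Y]$. If $|m|\ge k$, it is all of $\mathbf K^m$, which is spanned by the $[T_Y]$ with $\operatorname{wt}(Y)=m$. Let $|m|<k$. If $m\not\equiv k\pmod2$, then $\mathbf K_{\ge k}^m=\mathbf K_{\ge k+1}^m$, so we may assume $m\equiv k$. Put $i=(k-m)/2$. In an irreducible module of highest weight $j$ the weight $k$ occurs if and only if $j\ge k$ and $j\equiv k$, and then $F^i$ maps the weight space $k$ onto the weight space $m$. So $\mathbf K_{\ge k}^m=F^i\mathbf K^k$.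

Let $\mathcal J=\{Y:\operatorname{wt}(Y)=m,\ \operatorname{dp}(Y)\ge i\}$. If $T_Y$ is a summand of $F^iT_X$ with $\operatorname{wt}(X)=k$, then $Y\in\mathcal J$ by \eqref{eq:mult}. So $\mathbf K_{\ge k}^m$ lies in the span of the $[T_Y]$, $Y\in\mathcal J$. Suppose that $[T_{Y_0}]\notin\mathbf K^m_{\ge k}$ for some $Y_0\in\mathcal J$. Choose $\varphi\in\mathbf K^*$ vanishing on $\mathbf K_{\ge k}^m$ and on all $\mathbf K^{m'}$, $m'\ne m$, with $\varphi([T_{Y_0}])=1$. Then $\varphi F^i=0$. Among the $Y$ with $\varphi([T_Y])\ne0$ choose $Y_1$ of maximal depth $n$; then $n\ge\operatorname{dp}(Y_0)\ge i$, so $\varphi F^n=0$. With $X=X_{Y_1}$, \eqref{eq:mult} gives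
\[
0=\varphi(F^n[T_X])=\sum_Y\varphi([T_Y])\dim(L_YF^n)(T_X).
\]
A nonzero term needs $\varphi([T_Y])\ne0$ and $\operatorname{dp}(Y)\ge n$, hence $\operatorname{dp}(Y)=n$, and then $X_Y=X$. By Lemma~\ref{lem:private} the only such $Y$ is $Y_1$, and its term is nonzero. This is a contradiction.
\end{proof}

\subsection{End of the proof}\label{ss:end}

Let $k\ge0$ and $-k\le m\le k-2$ with $m\equiv k\pmod2$, and let $\mathcal B_m=\{X:\ell(X)=k,\ \operatorname{wt}(X)=m\}$. For $\ell(X)=k$ we have $\operatorname{wt}(X)=k-2a(X)$, so every $X$ for which $\tilde eX$ is defined lies in such a set, and $\tilde e,\tilde f$ are inverse bijections between $\mathcal B_m$ and $\mathcal B_{m+2}$. The quotient $\operatorname{Gr}=\mathbf K_{\ge k}/\mathbf K_{>k}$ is a sum of irreducible modules of highest weight $k$. By Proposition~\ref{prop:span} the weight spaces $\operatorname{Gr}^m,\operatorname{Gr}^{m+2}$ have the bases $[T_X]$, $X\in\mathcal B_m$, and $[T_Z]$, $Z\in\mathcal B_{m+2}$. The operator $FE$ on $\operatorname{Gr}^m$ and the operator $EF$ on $\operatorname{Gr}^{m+2}$ are the same scalar $\kappa=\frac{k-m}2\bigl(\frac{k+m}2+1\bigr)>0$.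 The matrix entries of $E$ and $F$ in these bases are the multiplicities $(ET_X:T_Z)$ and $(FT_Z:T_X)$, which are nonnegative.

Let $X\in\mathcal B_m$ and $E[T_X]\equiv\sum_Zu_Z[T_Z]$ modulo $\mathbf K_{>k}$. Then $\sum_Zu_ZF[T_Z]\equiv\kappa[T_X]$, so some $u_Z$ is positive. By nonnegativity, $F[T_Z]$ is congruent to a multiple of $[T_X]$ whenever $u_Z>0$. As $F$ is injective on $\operatorname{Gr}^{m+2}$, this multiple is nonzero, and two such $[T_Z]$ would be proportional. So there is exactly one such $Z=\beta(X)$, and
\[
E[T_X]\equiv u\,[T_{\beta(X)}],\qquad F[T_{\beta(X)}]\equiv u'\,[T_X],\qquad u,u'>0 .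
\]
The second congruence determines $X$ from $\beta(X)$, so $\beta:\mathcal B_m\to\mathcal B_{m+2}$ is injective. It remains to show $\beta=\tilde e$.

By Lemma~\ref{lem:linear}(a) and (F1), $\psi_{X'}$ involves only $\chi_Y$ with $Y\ge X'$, and $[T_X]$ only $\chi_Y$ with $Y\le X$. So $\langle\psi_{X'},[T_X]\rangle\ne0$ implies $X'\le X$, and $\langle\psi_X,[T_X]\rangle=1$. Let $Z=\beta(X)$ and $X'=\tilde fZ\in\mathcal B_m$. Since $\psi_{X'}\in\mathbf K_{\le k}$ is orthogonal to $\mathbf K_{>k}$ and $[T_Z]\in\mathbf K_{\ge k}$ is orthogonal to $\mathbf K_{<k}$, Lemma~\ref{lem:linear}(b) gives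
\[
u'\langle\psi_{X'},[T_X]\rangle=\langle\psi_{X'},F[T_Z]\rangle=\langle E\psi_{X'},[T_Z]\rangle=a(X')\langle\psi_Z,[T_Z]\rangle=a(X')>0 .
\]
So $\eta=\tilde f\beta$ is an injective self-map of $\mathcal B_m$ with $\eta(X)\le X$. It maps the finite set $\{X'\in\mathcal B_m:X'\le X\}$ injectively to itself, so $\eta^j(X)=X$ for some $j\ge1$, and $X\ge\eta(X)\ge\dots\ge\eta^j(X)=X$ forces $\eta(X)=X$. Hence $\beta=\tilde e$, that is, $(ET_X:T_{\tilde eX})>0$ and $(FT_{\tilde eX}:T_X)>0$. This proves Proposition~\ref{prop:translation}.

\section{The moves preserve chains}\label{sec:chains}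

The moves must also preserve the right side of the theorem. Moving a dot $y$ to $y+1$ breaks a chain only if $y$ is followed by $y+p$. The bracket rule guarantees that $y+p+1$ is then a dot as well, and it can replace $y+p$.

\begin{lemma}\label{lem:chains}
Let $Y=\tilde e_rX$. For every family of disjoint chains in $X$ there is a bijection $X\to Y$ that maps each of the chains to a chain, and the same holds with $X,Y$ interchanged. In particular $d_k(X)=d_k(Y)$ for all $k$ if $X,Y$ are equivalent.
\end{lemma}

\begin{proof}
Let $Y=(X\setminus\{y\})\cup\{y+1\}$, with $y$ the highest unmatched minus-dot of $X$; recall $y+1\notin X$. We claim: if $y+p,\dots,y+ip\in X$, then $y+ip+1\in X$. Use induction on $i\ge1$. The minus-dot $y+ip$ is higher than $y$, so it is matched with a plus-dot of level at most $y+ip$. The level is not below $y$, by (B3), and it is not $y$, as $y+1\notin X$. By induction and (B2), the plus-dots of the levels $y+p,\dots,y+(i-1)p$ are matched within their levels. So the level is $y+ip$.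

Fix disjoint chains in $X$. Let $i_0\ge0$ be maximal such that $y,y+p,\dots,y+i_0p$ are consecutive elements of one of the chains, and put $i_0=0$ if $y$ lies in none. Define $\theta:X\to Y$ by $\theta(y)=y+1$, by interchanging $y+ip$ and $y+ip+1$ for $1\le i\le i_0$ (both are dots, by the claim), and as the identity elsewhere. Write $\theta(u)=u+\varepsilon(u)$, so $\varepsilon=1$ on $y+ip$ $(0\le i\le i_0)$, $\varepsilon=-1$ on $y+ip+1$ $(1\le i\le i_0)$, and $\varepsilon=0$ elsewhere. Let $u<v$ be consecutive in a chain and suppose $\theta(v)-\theta(u)<p$, that is, $p\le v-u<p+\varepsilon(u)-\varepsilon(v)$. There are three cases for $(\varepsilon(u),\varepsilon(v))$.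
\begin{itemize}
\item $(1,0)$: then $u=y+ip$ and $v=y+(i+1)p$. As $\varepsilon(v)=0$, $i=i_0$. This contradicts the maximality of $i_0$.
\item $(0,-1)$: then $v=y+ip+1$ and $u=y+(i-1)p+1$. As $\varepsilon(u)=0$, $i=1$, and $u=y+1\notin X$.
\item $(1,-1)$: then $u=y+ip$, $v=y+jp+1$, and $v-u=(j-i)p+1\in\{p,p+1\}$. As $p\ge2$, $j=i+1\le i_0$. But then the successor of $u$ in its chain is $y+(i+1)p\ne v$.
\end{itemize}
So $\theta$ maps each chain to a chain.

For the other direction use the reflection $x\mapsto-x$, which maps chains to chains. Let $r'=-r-1$. A minus-dot $y'$ for $r$ becomes the plus-dot $-y'$ of level $-y'-1$ for $r'$, and a plus-dot $y'+1$ becomes the minus-dot of level $-y'-1$. The reading order is reversed. By (B4) the matchings correspond and $\tilde f_r$ becomes $\tilde e_{r'}$. From $X=\tilde f_rY$ we get $-X=\tilde e_{r'}(-Y)$, and the first part applies.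
\end{proof}

\section{Extremal sets and the proof of the theorem}\label{sec:extremal}

\subsection{Extremal sets}

The upper estimate improves when $\nu(X)$ grows. If $a_r(X)$ and $b_r(X)$ are both positive, moving to the end of the $r$-string makes the content more uneven. If one of them vanishes, $X$ is an end of its string, and we can pass to the other end: put
\[
\sigma_rX=\tilde e_r^{\,a_r(X)}X\ \text{ if }b_r(X)=0,\qquad\sigma_rX=\tilde f_r^{\,b_r(X)}X\ \text{ if }a_r(X)=0 .
\]
This moves every unmatched dot by one step. As $b_r-a_r=n_{r+1}-n_r$, it interchanges $n_r$ and $n_{r+1}$, so it preserves $\nu$.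

\begin{definition}
$X$ is \emph{extremal} if for every sequence $r_1,\dots,r_l$, $l\ge0$, the set $X'=\sigma_{r_l}\cdots\sigma_{r_1}X$ is defined and satisfies $\min(a_r(X'),b_r(X'))=0$ for all $r$.
\end{definition}

If $X$ is extremal, so are $\sigma_rX$ and the shifts $X+j$, $j\in\mathbb Z$, since a shift only relabels the residues. The condition for $l=0$ alone would be too weak. The set $X$ of Example~\ref{ex:running} has the $r$-signatures $-+-$, $+-$, $+-$, $+-$, $+-+$ for $r=0,\dots,4$, so it satisfies that condition, but $\sigma_0X=\{1,3,4,6,7,10\}$ has the $4$-signature $-+$.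

\begin{lemma}\label{lem:exists}
Every $X$ is equivalent to an extremal set.
\end{lemma}

\begin{proof}
Call a set in the equivalence class of $X$ a maximizer if it maximizes $\sum_rn_r^2\le N^2$. Suppose $a=a_r$ and $b=b_r$ are positive at a maximizer. Then $\tilde e_r^{\,a}$ keeps $n_r+n_{r+1}$ and changes $n_{r+1}-n_r$ from $b-a$ to $a+b>|b-a|$, so it increases $n_r^2+n_{r+1}^2$, a contradiction. So $\min(a_r,b_r)=0$ for all $r$ at a maximizer, and $\sigma_r$ maps maximizers to maximizers. Hence maximizers are extremal.
\end{proof}

\subsection{Stacks}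

For the lower estimate to reach $\nu^t$ we want consecutive antichains of sizes $\nu^t_1,\nu^t_2,\dots$. The largest ones must contain one dot of every occupied residue.

\begin{definition}
Let $O\subseteq\mathbb Z/p$ have $c\ge1$ elements and let $h\ge1$. A \emph{stack} with residue set $O$ and $h$ layers is a set $B=A_1\sqcup\dots\sqcup A_h$ with $\max A_i<\min A_{i+1}$, where each $A_i$ is an antichain consisting of exactly one dot of each residue in $O$.
\end{definition}

\begin{lemma}\label{lem:stack}
Let $B$ be a stack as above.
\begin{enumerate}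
\item[(a)] If $r,r+1\in O$, then $a_r(B)=b_r(B)=0$. For every $r$, $\sigma_rB$ is defined and is a stack with $h$ layers, whose residue set is obtained from $O$ by interchanging $r$ and $r+1$.
\item[(b)] $d_k(B)\le h\min(k,c)$ for all $k$, and $x_{(c^h)}\in\mathcal V(T_B)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $r,r+1\in O$, and let $y_i$ and $y_i'$ be the levels of the minus-dot and the plus-dot of $A_i$. The difference $y_i-(y_i'+1)$ of the two dots is congruent to $-1$ and has absolute value less than $p$, so it is $-1$ or $p-1$, and $y_i'\le y_i$. The layers are ordered, so $y_i$ and $y'_i$ are the $i$-th smallest levels of their kinds. So at least $i$ plus-dots are read before the $i$-th minus-dot. By (B1) all $h$ minus-dots are matched, hence so are all $h$ plus-dots, and $\sigma_rB=B$.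

Let $r\in O$, $r+1\notin O$. There are no plus-dots, and $\sigma_r$ moves the minus-dot $y$ of each $A_i$ to $y+1$, giving $A_i'$. We have $\min A_i'\ge\min A_i$, and $\max A_i'=\max A_i$ unless $y=\max A_i$. In that case $\max A'_i=y+1\le\min A_{i+1}$, and equality is impossible since $r+1\notin O$; so the order of the layers is preserved. The spread of $A_i'$ could reach $p$ only if $y+1$ and $y+1-p$ both lay in $A_i'$, but $A_i'$ has only one dot of residue $r+1$. The case $r\notin O$, $r+1\in O$ reduces to this one by the reflection $x\mapsto-x$ from the proof of Lemma~\ref{lem:chains}, which maps stacks to stacks. If $r,r+1\notin O$, the signature is empty.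

(b) A chain meets each antichain $A_i$ at most once, so $k$ chains contain at most $\min(k,c)$ dots of $A_i$. The last claim is Lemma~\ref{lem:lower}(c).
\end{proof}

\subsection{Splitting off a stack}

\begin{proposition}\label{prop:split}
Let $X\ne\emptyset$ be extremal, $h=\min\{n_r(X):n_r(X)>0\}$ and $c=\#\{r:n_r(X)>0\}$. By operators $\sigma_r$ and shifts, $X$ can be transformed into $Y=B\sqcup U$, where $B$ is a stack with $h$ layers whose residue set is the set of the $c$ residues occupied in $Y$, and $U$ is either empty or extremal with $\max B<\min U$.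
\end{proposition}

The idea is to take a smallest residue class, with $h$ dots, and to pass it once around all residues by the operators $\sigma_r$. When it meets a larger class, $h$ dots of that class are matched and stay, and the others move up by one. After a shift by $-1$, this reads: $h$ dots of each class move down and all other dots stay. Repeating this, the moving dots settle into a stack that sinks below the rest.

\begin{proof}
The operators $\sigma_0,\dots,\sigma_{p-2}$ act on $(n_0,\dots,n_{p-1})$ by adjacent transpositions, so we may assume $n_0\le\dots\le n_{p-1}$. Let $q$ be minimal with $n_q>0$; then $n_q=h$ and $c=p-q$. If $c=1$, take $B=X$ with singleton layers and $U=\emptyset$. Let $c\ge2$, so $q+1\le p-1$. A dot $r+pj$ with $0\le r\le p-1$ has \emph{height} $j$. Let $C_r=\{j:r+pj\in X\}$ and $J=C_q$. The elements of a finite set $D\subset\mathbb Z$ are written $D_1<D_2<\cdots$ (and $D_{r,1}<D_{r,2}<\cdots$ for a set $D_r$), and $D\le D'$ means $|D|=|D'|$ and $D_i\le D'_i$ for all $i$.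

\medskip\noindent\emph{Step 1: which dots are matched.} For sets $A,C\subset\mathbb Z$ with $|A|=h$ define $g_1<\dots<g_h$ by $g_i=\min\{j\in C:j>g_{i-1},\ j\ge A_i\}$, $g_0=-\infty$, if these exist, and put $\operatorname{gr}(A,C)=\{g_1,\dots,g_h\}$. Then $A\le\operatorname{gr}(A,C)\subseteq C$, and:
\begin{equation}\label{eq:greedy}
\text{if }D\subseteq C,\ |D|\ge i,\text{ and }D_j\ge A_j\text{ for }j\le i,\text{ then }g_j\le D_j\text{ for }j\le i.
\end{equation}
Indeed, by induction $D_j>D_{j-1}\ge g_{j-1}$, so $D_j$ competes in the minimum defining $g_j$. Now index the level $r+pj$, $0\le r\le p-1$, of an $r$-signature by $j$. Suppose the plus-dots have indices $A$, the minus-dots have indices $C$, and all plus-dots are matched. Then $\operatorname{gr}(A,C)$ exists and is the set of indices of the matched minus-dots. For by (B1), after $i-1$ minus-dots have been matched, the next matched one is the first later minus-dot before which at least $i$ plus-dots have been read; for the index $j$ this means $A_i\le j$. There are $h$ matched minus-dots.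

\medskip\noindent\emph{Step 2: the operation $\Theta$.} All operators below are defined because $X$ is extremal. Apply $\sigma_{q-1},\dots,\sigma_0$ in this order. The residues $0,\dots,q-1$ are empty, so the dots $q+pj$, $j\in J$, move down to $pj$. Apply $\sigma_{p-1}$. The minus-dots have indices $C_{p-1}$, and the plus-dot $pj$ has level $p-1+p(j-1)$, so the plus-dots have indices $D_p:=J-1$. Here $b-a=h-n_{p-1}\le0$ and $\min(a,b)=0$, so $b=0$. This is the point where extremality is essential: all plus-dots are matched. By Step 1 the residue $p-1$ keeps the heights $D_{p-1}:=\operatorname{gr}(D_p,C_{p-1})$, and its other dots move up by one. Then apply $\sigma_{p-2},\sigma_{p-3},\dots,\sigma_{q+1}$. At the step $\sigma_r$ the plus-dots have indices $D_{r+1}$ and the minus-dots have indices $C_r$, with $|C_r|\ge h$, so again $b=0$. The residue $r$ keeps $D_r:=\operatorname{gr}(D_{r+1},C_r)$, and the dots with heights in $C_r\setminus D_r$ move up to the residue $r+1$. Finally shift by $-1$, and call the result $\Theta X$. Put $D_q:=J$.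

In total, the dots $r+pj$ with $j\in C_r\setminus D_r$ stay where they were. Those with $j\in D_r$, $r>q$, move to $(r-1)+pj$. Those with $j\in D_q=J$ move to $pj-1=(p-1)+p(j-1)$. So $\Theta X$ is extremal, has the same content as $X$, no dot has moved up, and its sets of heights are
\begin{equation}\label{eq:theta}
C_r'=D_{r+1}\sqcup(C_r\setminus D_r)\qquad(q\le r\le p-1);\qquad\text{in particular }J'=C_q'=D_{q+1}.
\end{equation}
Moreover $D_p\le D_{p-1}\le\dots\le D_{q+1}$. Let $X(t)=\Theta^tX$, with $C_r(t),D_r(t),J(t)$. Then $J(t+1)=D_{q+1}(t)$, and all heights are bounded above independently of $t$. Example~\ref{ex:theta} below follows $\Theta$ on a small set.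

\medskip\noindent\emph{Step 3: monotonicity.} Suppose $J_j(t+1)\le J_j(t)$ for all $j\le i$. We claim that for $j\le i$
\begin{equation}\label{eq:mono}
D_{r,j}(t+1)\le D_{r+1,j}(t)\quad(q\le r\le p-1),\qquad J_j(t+2)\le J_j(t+1).
\end{equation}
For $r=q$ there is equality. For $r\ge q+1$ use descending induction and \eqref{eq:greedy} for $D_r(t+1)=\operatorname{gr}(D_{r+1}(t+1),C_r(t+1))$, with the test set $D_{r+1}(t)\subseteq C_r(t+1)$ from \eqref{eq:theta}. We need $D_{r+1,j}(t)\ge D_{r+1,j}(t+1)$ for $j\le i$. For $r=p-1$ this is the hypothesis, as $D_p=J-1$. For $r<p-1$ it follows from $D_{r+1,j}(t)\ge D_{r+2,j}(t)\ge D_{r+1,j}(t+1)$, the second inequality being the case $r+1$. Finally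
\[
J_j(t+2)=D_{q+1,j}(t+1)\le D_{q+2,j}(t)\le D_{q+1,j}(t)=J_j(t+1).
\]
We deduce that $J(t+1)\le J(t)$ for large $t$. By induction on $i$ we find $t_i$ with $J_j(t+1)\le J_j(t)$ for all $j\le i$, $t\ge t_i$; take $t_0=0$. Given $t_{i-1}$, the bounded sequence $J_i(t)$, $t\ge t_{i-1}$, is not strictly increasing, so $J_i(t_i+1)\le J_i(t_i)$ for some $t_i\ge t_{i-1}$, and \eqref{eq:mono} propagates the inequalities to all $t\ge t_i$. From now on $t\ge t_h$.

\medskip\noindent\emph{Step 4: the moving dots form a stack.} Let $B(t)=\{r+pj:j\in D_r(t),\ q\le r\le p-1\}\subseteq X(t)$ and $A_i(t)=\{r+pD_{r,i}(t):q\le r\le p-1\}$ for $1\le i\le h$. Omitting the argument $t$,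
\[
J_i-1=D_{p,i}\le D_{p-1,i}\le\dots\le D_{q+1,i}=J_i(t+1)\le J_i=D_{q,i}.
\]
So there is $e_i$ with $q\le e_i\le p-1$ such that in $A_i$ the residues $q,\dots,e_i$ have height $J_i$ and the residues $e_i+1,\dots,p-1$ have height $J_i-1$. Then $\max A_i=e_i+pJ_i$, and $\min A_i$ is $q+pJ_i$ if $e_i=p-1$ and $e_i+1+p(J_i-1)$ otherwise. In both cases the spread is less than $p$. We check $\max A_i<\min A_{i+1}$. If $e_{i+1}=p-1$ or $J_{i+1}\ge J_i+2$, all dots of $A_{i+1}$ have height at least $J_i+1$, and those of $A_i$ have height at most $J_i$. Otherwise $J_{i+1}=J_i+1$ and $r_0=e_{i+1}+1\le p-1$. Then $D_{r_0,i}<D_{r_0,i+1}=J_i$, so $r_0>e_i$ and $\min A_{i+1}=r_0+pJ_i>\max A_i$. Thus $B(t)$ is a stack with $h$ layers and residue set $\{q,\dots,p-1\}$.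

\medskip\noindent\emph{Step 5: the stack sinks.} Let $U(t)=X(t)\setminus B(t)$, with sets of heights $U_r(t)=C_r(t)\setminus D_r(t)$. By \eqref{eq:theta},
\[
D_r(t+1)\sqcup U_r(t+1)=C_r(t+1)=D_{r+1}(t)\sqcup U_r(t),
\]
and $D_r(t+1)\le D_{r+1}(t)$ by \eqref{eq:mono} with $i=h$. So the sum of the elements of $U_r(t)$ is nondecreasing in $t$. It is bounded above, since $|U_r(t)|=n_r-h$ is constant, so it is eventually constant for all $r$. From then on $D_r(t+1)$ and $D_{r+1}(t)$ are comparable with equal sums, hence equal, and $U(t+1)=U(t)=:U$. The sum of the dots of $A_i$ then changes in each step by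
\[
p\sum_{r=q}^{p-1}\bigl(D_{r+1,i}(t)-D_{r,i}(t)\bigr)=p\bigl(D_{p,i}(t)-D_{q,i}(t)\bigr)=-p .
\]
As the spread of $A_i(t)$ is less than $p$, $\max A_i(t)\to-\infty$. So for large $t$ we have $X(t)=B(t)\sqcup U$ with $B(t)$ as far below the fixed set $U$ as we wish. If $U=\emptyset$ we are done.

\medskip\noindent\emph{Step 6: $U$ is extremal.} Consider an extremal set $Y=B\sqcup U'$, where $B$ is a stack whose residue set $O$ contains all residues of $U'$ and $\min U'-\max B\ge2$. We claim that for all $r$: $\min(a_r(U'),b_r(U'))=0$, $\sigma_rY=\sigma_rB\sqcup\sigma_rU'$, and the residue set of $\sigma_rB$ contains all residues of $\sigma_rU'$. Levels of dots of $B$ are at most $\max B$, and levels of dots of $U'$ are at least $\min U'-1$. So the $r$-signature of $Y$ is that of $B$ followed by that of $U'$. If $r,r+1\in O$, then $B$ is completely matched by Lemma~\ref{lem:stack}(a), so $Y$ and $U'$ have the same unmatched dots, $\sigma_rB=B$, and the moved dots stay in residues from $O$. If exactly one of $r,r+1$ lies in $O$, the signature of $Y$ has only one kind of letter, and all these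 dots move, in $B$ and in $U'$ alike. If neither lies in $O$, the signature is empty. This proves the claim.

The set $\sigma_rY$ is extremal, $\sigma_rB$ is a stack, and the gap $\min U'-\max B$ shrinks by at most $2$. Given a sequence $r_1,\dots,r_l$, choose $t$ with $\min U-\max B(t)\ge2l+2$ and apply the claim $l+1$ times, starting with $X(t)=B(t)\sqcup U$. This shows that $\sigma_{r_l}\cdots\sigma_{r_1}U$ is defined and satisfies $\min(a_r,b_r)=0$ for all $r$. So $U$ is extremal, and $Y=X(t)$ for large $t$ has the required form.
\end{proof}

\begin{example}\label{ex:theta}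
Let $p=3$ and $X=\{2,5,7\}$, so $(n_0,n_1,n_2)=(0,1,2)$, $q=1$, $h=1$, and $\Theta$ is $\sigma_0$, then $\sigma_2$, then the shift. In each line the single plus-dot for $\sigma_2$ is matched, so the operators are defined.
\[
\begin{array}{c|c|c|c|c|c}
t&X(t)&\text{after }\sigma_0&\text{after }\sigma_2&B(t)&U(t)\\ \hline
0&\{2,5,7\}&\{2,5,6\}&\{3,5,6\}&\{5,7\}&\{2\}\\
1&\{2,4,5\}&\{2,3,5\}&\{2,3,6\}&\{2,4\}&\{5\}\\
2&\{1,2,5\}&\{0,2,5\}&\{0,2,6\}&\{1,2\}&\{5\}\\
3&\{-1,1,5\}&\{-1,0,5\}&\{-1,0,6\}&\{-1,1\}&\{5\}
\end{array}
\]
At $t=0$ the layer lies above $U(0)$. It passes below by exchanging a dot with $U$, which raises the sum of $U$ as in Step 5, and from then on its sum drops by $p=3$ in each step.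
\end{example}

\subsection{The estimates agree on extremal sets}

\begin{proposition}\label{prop:extremal}
Let $X\ne\emptyset$ be extremal and $\nu=\nu(X)$. Then $d_k(X)=\nu_1+\dots+\nu_k$ for all $k$, and $x_{\nu^t}\in\mathcal V(T_X)$.
\end{proposition}

\begin{proof}
Use induction on $|X|$. Take $Y=B\sqcup U$, $h$, $c$ from Proposition~\ref{prop:split}. The operators $\sigma_r$ preserve $\nu$, $d_k$ (Lemma~\ref{lem:chains}) and $\mathcal V$ (Proposition~\ref{prop:translation}), and so do shifts. So we may replace $X$ by $Y$. The $c$ occupied residues of $Y$ have $h$ dots each in $B$, so $n_r(Y)=h+n_r(U)$ for these $r$. Hence $\nu_i=h+\nu(U)_i$ for $i\le c$, $\nu_i=\nu(U)_i=0$ for $i>c$, and $\nu^t=(c^h)\cup\nu(U)^t$.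

Intersecting $k$ chains of $Y$ with $B$ and with $U$, and using Lemma~\ref{lem:stack}(b) and induction, we get
\[
d_k(Y)\le d_k(B)+d_k(U)\le h\min(k,c)+\sum_{i\le k}\nu(U)_i=\nu_1+\dots+\nu_k ,
\]
where the terms for $U$ are zero if $U=\emptyset$. The reverse inequality is Lemma~\ref{lem:s}(c). By Lemma~\ref{lem:stack}(b), $x_{(c^h)}\in\mathcal V(T_B)$, which is the claim if $U=\emptyset$. Otherwise $x_{\nu(U)^t}\in\mathcal V(T_U)$ by induction, and Lemma~\ref{lem:lower}(a) applies since $\max B<\min U$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]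
Let $X$ correspond to $\lambda$. By Lemma~\ref{lem:exists} there is an extremal set $X'$ equivalent to $X$; let $\nu=\nu(X')$. By Lemma~\ref{lem:chains} and Proposition~\ref{prop:extremal}, $d_k(X)=d_k(X')=\nu_1+\dots+\nu_k$, so $s(\lambda)=\nu$ by Lemma~\ref{lem:s}(b). By Proposition~\ref{prop:translation}, $V_{G_1}(T(\lambda))=\mathcal V(T_X)=\mathcal V(T_{X'})$. This variety is a union of orbits $\mathcal O_\mu\subseteq\mathcal N_1$. Each has $\mu\le\nu^t$ by Lemma~\ref{lem:upper}, so it lies in $\overline{\mathcal O_{\nu^t}}$ by (F6). Conversely, the variety contains $x_{\nu^t}$ by Proposition~\ref{prop:extremal}, and it is closed and $G$-stable. Hence $V_{G_1}(T(\lambda))=\overline{\mathcal O_{\nu^t}}=\overline{\mathcal O_{s(\lambda)^t}}$.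
\end{proof}

\begin{remark}
The supremum defining $s(\lambda)$ is attained. The residue classes of $X'$ form a partition into chains of type $\nu=s(\lambda)$, and the bijections of Lemma~\ref{lem:chains} carry it to a partition of $X$ into chains of the same type.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Hardesty}
William D. Hardesty, \emph{On support varieties and the Humphreys conjecture in type $A$}, arXiv:1507.00970 (2015).

\end{thebibliography}
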